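# Attracting Fatou components $\mathbb C\times X$ of automorphisms of $\mathbb C^2$

## 1. A radial map attached to a cubic form

We begin with a map of two variables that can be understood completely by a change of coordinates. Write $H_R=\{u\in\mathbb C:\operatorname{Re}u>R\}$. Let
$$f(x,y)=x^3+y^3,\qquad X=\{f=1\}\subset\mathbb C^2,\qquad W=\{z\in\mathbb C^2: f(z)\ne0,\ \operatorname{Re}(1/f(z))>1\}.$$
The curve $X$ is a smooth plane cubic minus three points. Indeed, its projective closure $x^3+y^3=w^3$ is smooth, and it meets the line $w=0$ in the three points with $x^3+y^3=0$. A smooth plane projective curve is connected, because two components would meet in a singular point; removing three points keeps it connected.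

On $W$ we have $|1/f|>1$, so $|f|<1$. Hence, with principal roots,
$$M(z)=(1-f(z))^{1/3}\,z$$
is well defined on $W$. It multiplies each vector by a scalar, so it preserves every line through the origin.

**Proposition 1.** The map $\kappa(u,\zeta)=u^{-1/3}\zeta$ (principal root) is a biholomorphism $H_1\times X\to W$. We have $M(W)\subset W$, and in these coordinates
$$M:\ (u,\zeta)\mapsto(g(u),\zeta),\qquad g(u)=u+1+\frac1{u-1},\qquad \operatorname{Re}g(u)>\operatorname{Re}u+1 .$$
In particular $M^n\to0$ locally uniformly on $W$. The map $h(x,y)=[x:y]$ satisfies $h\circ M=h$ and sends $W$ onto $\mathbb P^1$ minus three points.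

*Proof.* Since $f$ is homogeneous of degree $3$, $f(\kappa(u,\zeta))=u^{-1}f(\zeta)=1/u$, so $\kappa$ maps into $W$. Its inverse is $z\mapsto(\psi,\psi^{1/3}z)$ with $\psi=1/f(z)$: indeed $f(\psi^{1/3}z)=\psi f(z)=1$. Both maps are holomorphic.

For $z=\kappa(u,\zeta)$ we have $f(M(z))=(1-f(z))f(z)$, so
$$\frac1{f(M(z))}=\frac{u}{1-1/u}=\frac{u^2}{u-1}=u+1+\frac1{u-1}=g(u).$$
As $\operatorname{Re}(u-1)>0$, also $\operatorname{Re}\frac1{u-1}>0$, so $\operatorname{Re}g(u)>\operatorname{Re}u+1$ and $M(z)\in W$. The numbers $u$, $1-1/u$ and $g(u)=u/(1-1/u)$ all lie in the right half plane, so principal roots multiply: $(1-1/u)^{1/3}u^{-1/3}=g(u)^{-1/3}$. Hence $M(z)=g(u)^{-1/3}\zeta=\kappa(g(u),\zeta)$. Iterating, $M^n(z)=u_n^{-1/3}\zeta$ with $\operatorname{Re}u_n>\operatorname{Re}u+n$, which tends to $0$ locally uniformly. Finally $h(\kappa(u,\zeta))=h(\zeta)$, and $h(X)$ is the set of lines on which $f\not\equiv0$, that is, all lines except the three where $x^3+y^3=0$. $\square$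

So every orbit of $M$ in $W$ goes to the origin, and the direction $h$ is a conserved quantity with values in $\mathbb P^1$ minus three points. By Picard's theorem no nonconstant entire function takes values there. If $W$ were essentially a Fatou component of an automorphism of $\mathbb C^2$, that component could be neither $\mathbb C^2$ nor $\mathbb C\times\mathbb C^*$.

What changes for genuine automorphisms? First the vocabulary.

## 2. Attracting non-recurrent components of automorphisms

Let $F$ be a holomorphic automorphism of $\mathbb C^2$.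

**Definition.** The *Fatou set* of $F$ is the set of points having a neighborhood on which $\{F^n\}_n$ is normal, where a sequence may also diverge to infinity uniformly on compact sets. A *Fatou component* is a connected component $V$ of the Fatou set; it is *invariant* if $F(V)=V$. Let $\omega_F(V)$ be the set of accumulation points of orbits $\{F^n(q)\}_n$, $q\in V$. The component is *non-recurrent* if $\omega_F(V)\cap V=\emptyset$. It is *attracting* if there is $p\in\overline V$ such that every orbit starting in $V$ converges to $p$.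

For $F(x,y)=(x/2,y/2)$ the only Fatou component is $\mathbb C^2$; it is attracting, with $p=0$, and recurrent because $0\in V$. For $F(x,y)=(x+1,y)$ the iterates diverge uniformly on compact sets, so again $V=\mathbb C^2$; now $\omega_F(V)=\emptyset$, so $V$ is non-recurrent, but it is not attracting. A component that is both non-recurrent and attracting must have its limit point $p$ on its boundary.

Two results frame the question. Ueda: every attracting non-recurrent invariant Fatou component of a *polynomial* automorphism of $\mathbb C^2$ is biholomorphic to $\mathbb C^2$, with coordinates conjugating $F$ to $(z,w)\mapsto(z+1,w)$. Bracci–Raissy–Stensønes: there are automorphisms of $\mathbb C^2$ with such a component biholomorphic to $\mathbb C\times\mathbb C^*$; for the components of their construction, $F$ is again conjugated to $(z,w)\mapsto(z+1,w)$. The question, from Josias Reppekus, "Punctured parabolic cylinders in automorphisms of $\mathbb C^2$", arXiv:1909.00765 (2019), is this. Is every non-recurrent attracting invariant Fatou component of an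 automorphism of $\mathbb C^2$ biholomorphic to $\mathbb C^2$ or to $\mathbb C\times\mathbb C^*$? And does every such component admit a biholomorphism onto one of these two domains that conjugates $F$ to $(z,w)\mapsto(z+1,w)$?

Both answers are no, and the map of Section 1 is the reason. Three things change when we pass from $M$ to an automorphism.

1. $M$ is only defined near $0$ and is not an automorphism. We must find automorphisms $F$ that agree with $M$ to high order at $0$.
2. The error $F-M$ moves the coordinate $\zeta$, and the bounds are uniform only while $\zeta$ stays in a relatively compact part of $X$. Only a part of the dynamics is controlled.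
3. The Fatou component $V$ containing the controlled part could be larger than it. On the extra points the conserved direction might not exist, or might take the forbidden values, and then Picard's theorem says nothing.

The third item is the heart of the matter (Section 8).

## 3. Weighted homogeneous polynomials and the main statements

We work with slightly more general $f$, to get more curves $X$ at no extra cost. Let $\alpha,\beta\ge1$ be coprime integers; for $t\in\mathbb C^*$ and $z=(x,y)$ put $t\cdot z=(t^\alpha x,t^\beta y)$. Let $f\in\mathbb C[x,y]$, $f\not\equiv0$, satisfy $f(t\cdot z)=t^df(z)$ with $d\ge1$, and assume that $f$ is not of the form $c\,g^k$ with $c\in\mathbb C$, $g\in\mathbb C[x,y]$, $k\ge2$. For instance $f=y^2-x^3$ has weights $(\alpha,\beta)=(2,3)$ and $d=6$; the cubic of Section 1 has $\alpha=\beta=1$, $d=3$.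

Put $X=\{f=1\}\subset\mathbb C^2$ and, near $0$,
$$M(z)=\tau(z)\cdot z,\qquad\tau=(1-f)^{1/d},\quad\tau(0)=1 .$$
Fix an integer $m$ with $m\min(\alpha,\beta)\ge d+1+\max(\alpha,\beta)$ (so $m\ge2$), and consider automorphisms $F$ of $\mathbb C^2$ with
$$F(z)=M(z)+O(|z|^m)\qquad(z\to0).\tag{1}$$
Since $f(0)=0$ and $\tau=1+O(|z|)$, we have $F(0)=0$ and $DF_0=\mathrm{id}$. If $\alpha=\beta=1$ and $m=d+2$, (1) reads $F(z)=z-\frac1df(z)z+O(|z|^{d+2})$.

**Theorem A.** Let $F$ satisfy (1). Then $F$ has a non-recurrent attracting invariant Fatou component $V$, with all orbits converging to $0\in\partial V$, and there is a biholomorphism $(\sigma,\Phi):V\to\mathbb C\times X$ conjugating $F|_V$ to $(s,\xi)\mapsto(s+1,\xi)$. The set $X$ is a smooth connected affine curve.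

**Theorem B.** For every $f$ as above an automorphism satisfying (1) exists.

**Corollary C.** Let $\omega=e^{2\pi i/3}$, $l_j=x-\omega^jy$, and $F=S_0\circ S_1\circ S_2\circ O_1\circ O_2$ with
$$S_j(z)=z-\tfrac19\,l_j(z)^4\,(1,\omega^{2j}),\quad O_1(x,y)=(xe^{-5y^3/3},y),\quad O_2(x,y)=(x,ye^{-5x^3/3}).$$
Then $F$ has a non-recurrent attracting invariant Fatou component $V\cong\mathbb C\times\{x^3+y^3=1\}$. This $V$ is biholomorphic neither to $\mathbb C^2$ nor to $\mathbb C\times\mathbb C^*$, so it admits no biholomorphism onto one of these domains conjugating $F$ to $(z,w)\mapsto(z+1,w)$.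

**Corollary D.** (i) For every $r\ge0$ there is a non-recurrent attracting invariant Fatou component $V\cong\mathbb C\times\{y^2=x^{r+1}+1\}$ of an automorphism of $\mathbb C^2$, with $\pi_1(V)$ free of rank $r$. (ii) Uncountably many pairwise non-biholomorphic complex surfaces occur as non-recurrent attracting invariant Fatou components of automorphisms of $\mathbb C^2$.

Two small cases of $X$: for $f=x$ (weights $(1,1)$, $d=1$), $X=\{x=1\}\cong\mathbb C$; for $f=xy$ (weights $(1,1)$, $d=2$), $X=\{xy=1\}\cong\mathbb C^*$. So Theorem A gives $\mathbb C^2$ and $\mathbb C\times\mathbb C^*$ for the simplest $f$, and Section 1 suggests what the next ones give. We do not claim that every non-recurrent attracting invariant component has the form $\mathbb C\times X$, and we do not decide whether every such component that *is* biholomorphic to $\mathbb C^2$ or $\mathbb C\times\mathbb C^*$ admits the conjugation.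

## 4. Automorphisms with a prescribed jet

The first change is handled by building automorphisms degree by degree from maps with explicit inverses.

**Lemma 2.** For $k\ge2$ every homogeneous polynomial vector field $Q$ of degree $k$ on $\mathbb C^2$ is a finite sum of fields $c\,l^kv$ and $c\,l^{k-1}\mu v$, with $c\in\mathbb C$, $l,\mu$ linear forms, $l\ne0$, $v\in\mathbb C^2\setminus\{0\}$, $l(v)=0$, and $\mu(v)=1$ in the second case.

*Proof.* Powers of linear forms span the homogeneous polynomials of degree $n$: for distinct $a_0,\dots,a_n$ the coefficients of $(x+a_jy)^n$ are $\binom ni a_j^i$, a Vandermonde matrix times an invertible diagonal one.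

**Step 1: remove the divergence.** Write $\operatorname{div}Q=\sum c_jl_j^{k-1}$ with $l_j\neq0$, choose $0\ne v_j\in\ker l_j$ and a linear form $\mu_j$ with $\mu_j(v_j)=1$. For a constant vector $v$, $\operatorname{div}(gv)=dg(v)$, so
$$\operatorname{div}(l_j^{k-1}\mu_jv_j)=(k-1)l_j^{k-2}\,l_j(v_j)\,\mu_j+l_j^{k-1}\mu_j(v_j)=l_j^{k-1}.$$
Thus $Q-\sum c_jl_j^{k-1}\mu_jv_j$ is divergence free.

**Step 2: decompose divergence free fields.** Let $(P,S)$ be homogeneous of degree $k$ with $P_x+S_y=0$, and put $H=\frac{yP-xS}{k+1}$. By Euler's relation, $(k+1)H_y=P+yP_y-xS_y=P+yP_y+xP_x=(k+1)P$ and $(k+1)H_x=yP_x-S-xS_x=-yS_y-S-xS_x=-(k+1)S$. So $(P,S)=(H_y,-H_x)$ with $H$ homogeneous of degree $k+1$. Write $H$ as a linear combination of powers $l^{k+1}$. Each contributes $(k+1)l^k(l_y,-l_x)$, and $l(l_y,-l_x)=l_xl_y-l_yl_x=0$. $\square$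

The maps
$$z\mapsto z+c\,l(z)^kv,\qquad z\mapsto z+(e^{c\,l(z)^{k-1}}-1)\mu(z)v$$
leave $l$ invariant. The first translates along $v$ by an amount depending only on $l$; in the linear coordinates $(l,\mu)$ the second is $(l,\mu)\mapsto(l,e^{cl^{k-1}}\mu)$. Both are automorphisms: replace $c$ by $-c$ for the inverse. They equal $\mathrm{id}+c\,l^kv$ and $\mathrm{id}+c\,l^{k-1}\mu v+O(|z|^{2k-1})$, and $2k-1\ge k+1$. If two maps are $\mathrm{id}+Q_i+O(|z|^{k+1})$ with $Q_i$ homogeneous of degree $k$, then their composition is $\mathrm{id}+Q_1+Q_2+O(|z|^{k+1})$, because $Q_1(z+O(|z|^k))=Q_1(z)+O(|z|^{2k-1})$. With Lemma 2, *for every homogeneous $Q$ of degree $k\ge2$ there is an automorphism $S_Q=\mathrm{id}+Q+O(|z|^{k+1})$.*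

*Proof of Theorem B.* We correct one degree at a time. Let $G_2=\mathrm{id}=M+O(|z|^2)$. Suppose $G_k=M+O(|z|^k)$ is an automorphism tangent to the identity at $0$, $k\ge2$. As $G_k^{-1}$ is Lipschitz near $0$, $G_k^{-1}\circ M=\mathrm{id}+O(|G_k-M|)=\mathrm{id}+Q+O(|z|^{k+1})$ with $Q$ homogeneous of degree $k$. Put $G_{k+1}=G_k\circ S_Q$. Then
$$G_{k+1}=G_k\circ\bigl(G_k^{-1}\circ M+O(|z|^{k+1})\bigr)=M+O(|z|^{k+1}).$$
Take $F=G_m$. $\square$

**The map of Corollary C satisfies (1).** Let $f=x^3+y^3$, $\alpha=\beta=1$, $d=3$, $m=5$; the condition $m\ge d+2$ holds. We decompose the quartic field $-\frac13f\cdot(x,y)$ as in Lemma 2: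
$$-\tfrac13\bigl(x^4+xy^3,\;x^3y+y^4\bigr)=\bigl(-\tfrac53xy^3,0\bigr)+\bigl(0,-\tfrac53x^3y\bigr)-\tfrac13\bigl(x^4-4xy^3,\;y^4-4x^3y\bigr).$$
Expand $l_j^4=x^4-4\omega^jx^3y+6\omega^{2j}x^2y^2-4\omega^{3j}xy^3+\omega^{4j}y^4$. In a sum over $j=0,1,2$ only exponents of $\omega^j$ divisible by $3$ survive, so
$$\sum_jl_j^4=3(x^4-4xy^3),\qquad\sum_j\omega^{2j}l_j^4=3(y^4-4x^3y).$$
Hence the last term equals $-\frac19\sum_jl_j^4(1,\omega^{2j})$. Since $l_j(1,\omega^{2j})=1-\omega^{3j}=0$, the $S_j$ are automorphisms of the first kind above; $O_1,O_2$ are of the second kind. Each of the five maps is $\mathrm{id}$ plus a quartic term plus $O(|z|^7)$, and quartic terms add under composition up to $O(|z|^{3+4})$. So $F=z-\frac13f(z)z+O(|z|^7)$, and also $M=(1-f)^{1/3}z=z-\frac13f(z)z+O(|z|^7)$. So (1) holds.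

## 5. The curve $X$, the gauge $N$ and the orbit map $h$

**Lemma 3.** $X$ is a smooth connected affine curve, and it is unbounded in $\mathbb C^2$.

*Proof.* Differentiating $f(t\cdot z)=t^df(z)$ at $t=1$ gives $\alpha xf_x+\beta yf_y=df$, which equals $d\ne0$ on $X$; so $X$ is smooth. It is nonempty, since a point with $f\ne0$ can be scaled into $X$. It is unbounded, since by the maximum principle a closed curve in $\mathbb C^2$ is never compact. Connectedness remains.

**Step 1: factor $f$.** Let $x^ay^b$ be the largest monomial dividing $f$. The monomials $x^iy^j$ of the quotient have the same value of $\alpha i+\beta j$, so their exponents differ by multiples of $(\beta,-\alpha)$. The quotient is divisible by neither $x$ nor $y$, so it contains pure powers $x^{i_0}$ and $y^{j_0}$ with $\alpha i_0=\beta j_0$, hence $\beta\mid i_0$ and $\alpha\mid j_0$. So it is a homogeneous polynomial in $x^\beta,y^\alpha$, divisible by neither, and up to a constant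
$$f=x^ay^b\prod_i(x^\beta-c_iy^\alpha)^{m_i},\qquad c_i\ne0\text{ distinct},\qquad d=\alpha a+\beta b+\alpha\beta\sum m_i .$$
Since $f$ is not a proper power, $\gcd(a,b,m_1,m_2,\dots)=1$.

**Step 2: display $X$ as a cyclic covering.** Choose integers $p,q$ with $\alpha p+\beta q=1$. On $\{xy\ne0\}$ the functions $\eta=x^\beta/y^\alpha$, $s=x^py^q$ are coordinates onto $(\mathbb C^*)^2$, with inverse $x=\eta^qs^\alpha$, $y=\eta^{-p}s^\beta$ (compare exponents). Since $x^ay^b=\eta^{aq-bp}s^{\alpha a+\beta b}$ and $x^\beta-c_iy^\alpha=y^\alpha(\eta-c_i)=\eta^{-p\alpha}s^{\alpha\beta}(\eta-c_i)$, up to a constant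
$$f=s^d\,\eta^e\prod_i(\eta-c_i)^{m_i},\qquad e=aq-bp-p\alpha\sum m_i .$$
So on $X\cap\{xy\neq0\}$ the $d$-th power of $s$ is a given nowhere zero function of $\eta$: this is a cyclic covering of $\mathbb C^*\setminus\{c_i\}$ of degree $d$, with monodromies $-e$ around $0$ and $-m_i$ around $c_i$ in $\mathbb Z/d$. It is connected if and only if these generate $\mathbb Z/d$, that is, $g_0:=\gcd(d,e,m_1,m_2,\dots)=1$.

**Step 3: compute the gcd.** $g_0$ divides all $m_i$, hence it divides $aq-bp$ (from $e$) and $\alpha a+\beta b$ (from $d$). The matrix $\begin{pmatrix}q&-p\\\alpha&\beta\end{pmatrix}$, which sends $(a,b)$ to these two numbers, has determinant $q\beta+p\alpha=1$. So $g_0$ divides $a$ and $b$, and $g_0=1$ by Step 1.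

**Step 4: add the axes.** $f(0,y)$ is zero or a monomial of positive degree, and likewise $f(x,0)$, so $X\cap\{xy=0\}$ is finite. A smooth curve has no isolated points, so $X\cap\{xy\ne0\}$ is dense in $X$, and $X$ is connected. $\square$

**Notation.** We measure size by
$$N(z)=\max(|x|^{1/\alpha},|y|^{1/\beta}),\qquad N(t\cdot z)=|t|N(z),$$
and direction by
$$h:\mathbb C^2\setminus\{0\}\to\mathbb P^1,\qquad h(x,y)=[x^\beta:y^\alpha].$$
For $\alpha=\beta=1$ these are the max norm and the usual $[x:y]$. The map $h$ is holomorphic and invariant under the action, and its fibers are exactly the orbits. On $\{xy\neq0\}$ this holds because the action is $(\eta,s)\mapsto(\eta,ts)$; each punctured axis is one orbit. The function $|f|/N^d$ is invariant and continuous off $0$, so it equals $\rho\circ h$ with $\rho:\mathbb P^1\to[0,\infty)$ continuous. (Restrict $h$ to the compact set $\{N=1\}$, which maps onto $\mathbb P^1$.) The set $Z=\{\rho=0\}$ is finite, since by Step 1 above $\{f=0\}\setminus\{0\}$ consists of finitely many orbits. Every orbit with $f\ne0$ meets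 $X$, so $h(X)=\mathbb P^1\setminus Z$. Let $d_{\mathbb P}$ be the chordal metric.

As in Section 1, with principal roots,
$$\kappa:H_0\times X\to\{z:f(z)\ne0,\ \operatorname{Re}(1/f(z))>0\},\qquad\kappa(u,\zeta)=u^{-1/d}\cdot\zeta,$$
is a biholomorphism with inverse $z\mapsto(\psi,\psi^{1/d}\cdot z)$, $\psi:=1/f$. For $\delta>0$ put
$$X_\delta=\{\zeta\in X:N(\zeta)^d<1/\delta\}.$$
These sets are open and relatively compact in $X$, they exhaust $X$ as $\delta\downarrow0$, and $X\setminus X_\delta\ne\emptyset$ because $X$ is unbounded. For $\zeta\in X$ we have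
$$\rho(h(\kappa(u,\zeta)))=\rho(h(\zeta))=N(\zeta)^{-d},$$
so $\zeta$ leaves every $X_\delta$ precisely when its direction approaches $Z$.

## 6. The domain $\Omega$ where the model controls the orbits

From now on $F$ satisfies (1). Write $F=M+E$ near $0$. For $N\le1$ we have $|z|=O(N^{\min(\alpha,\beta)})$, so $|E|=O(N^{m\min(\alpha,\beta)})=O(N^{d+1+\max(\alpha,\beta)})$. With $e=\tau^{-1}\cdot E$ and $\tau$ near $1$,
$$F(z)=\tau\cdot(z+e),\qquad|e_1|,|e_2|\le C\,N(z)^{d+1+\max(\alpha,\beta)}.\tag{2}$$

The next lemma says that one step of $F$ changes the direction very little. It holds for *all* small $z$, whatever their direction.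

**Lemma 4.** There are $C_0,r_0>0$ with $d_{\mathbb P}(h(F(z)),h(z))\le C_0N(z)^{d+1}$ for $0<N(z)<r_0$.

*Proof.* Put $t=N(z)$ and $z=t\cdot\hat z$, $N(\hat z)=1$. By (2), $F(z)=(\tau t)\cdot(\hat z+\hat e)$ with $\hat e=t^{-1}\cdot e$, so $|\hat e|\le C'\,t^{d+1+\max(\alpha,\beta)}\,t^{-\max(\alpha,\beta)}=C't^{d+1}$. By invariance $h(F(z))=h(\hat z+\hat e)$ and $h(z)=h(\hat z)$, and $h$ is Lipschitz near the compact set $\{N=1\}$. $\square$

**Lemma 5.** For each $\delta>0$ there are $C_\delta,R'_\delta>0$ such that:

(a) if $f(z)\ne0$, $u=1/f(z)$, $|u|>R'_\delta$ and $N(z)^d<|f(z)|/\delta$, then $f(F(z))\ne0$ and $|1/f(F(z))-u-1|\le C_\delta|u|^{-1/d}$;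

(b) if $z=\kappa(u,\zeta)$, $\operatorname{Re}u>R'_\delta$, $\zeta\in X_\delta$, then $F(z)=\kappa(u',\zeta')$ with $|u'-u-1|\le C_\delta|u|^{-1/d}$ and $|\zeta'-\zeta|\le C_\delta|u|^{-(d+1)/d}$.

*Proof.* (a) Choose any root $u^{1/d}$ and let $\zeta=u^{1/d}\cdot z$. Then $f(\zeta)=uf(z)=1$, so $\zeta\in X$, and $N(\zeta)^d=|u|N(z)^d<1/\delta$. Thus $N(z)\le(\delta|u|)^{-1/d}$, which is small when $|u|$ is large, and (2) applies: $z+e=u^{-1/d}\cdot(\zeta+\varepsilon)$ with $\varepsilon=u^{1/d}\cdot e$. For $|u|\ge1$,
$$|\varepsilon|\le C''|u|^{\max(\alpha,\beta)/d}(\delta|u|)^{-(d+1+\max(\alpha,\beta))/d}=O_\delta(|u|^{-(d+1)/d}).$$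
As $\zeta$ stays in a bounded set, $f(\zeta+\varepsilon)=1+\theta$ with $\theta=O_\delta(|u|^{-(d+1)/d})$. Since $\tau^d=1-f(z)=1-\frac1u$,
$$f(F(z))=\tau^du^{-1}f(\zeta+\varepsilon)=\Bigl(1-\frac1u\Bigr)\frac1u(1+\theta).$$
This is nonzero for $|u|$ large, and $1/f(F(z))=u(1+\frac1u+O(|u|^{-2}))(1+O_\delta(|u|^{-(d+1)/d}))=u+1+O_\delta(|u|^{-1/d})$.

(b) Here $N(z)^d=N(\zeta)^d/|u|<|f(z)|/\delta$, so (a) applies; use principal roots in it. With $u'=1/f(F(z))$ we get the estimate for $u'$, and $\operatorname{Re}u'>0$ if $R'_\delta$ is large. Next, $\zeta'=u'^{1/d}\cdot F(z)=\lambda\cdot(\zeta+\varepsilon)$ with $\lambda=u'^{1/d}\,\tau\,u^{-1/d}$, and by the formula above $\lambda^d=u'\tau^du^{-1}=(1+\theta)^{-1}$. Since $u,u'$ lie in the right half plane, $u'^{1/d}u^{-1/d}=(u'/u)^{1/d}$ (principal), which is close to $1$, and so is $\tau$. So $\lambda$ is the root near $1$: $\lambda=(1+\theta)^{-1/d}=1+O(\theta)$. Therefore $|\zeta'-\zeta|=O_\delta(|\lambda-1|+|\varepsilon|)=O_\delta(|u|^{-(d+1)/d})$. $\square$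

The constants blow up as $\delta\to0$. The next lemma says that an orbit starting well inside $X_\delta$, with $\operatorname{Re}u$ large, never leaves $X_\delta$, because the total displacement of $\zeta$ is a convergent sum.

**Lemma 6.** For each $\delta>0$ there is $R_\delta\ge R'_\delta$ such that for $\operatorname{Re}u>R_\delta$, $\zeta\in X_{2\delta}$, $z=\kappa(u,\zeta)$ and all $n\ge0$: $F^n(z)=\kappa(u_n,\zeta_n)$ with $\operatorname{Re}u_n\ge\operatorname{Re}u+\frac n2$, $\zeta_n\in X_\delta$, and
$$|\zeta_n-\zeta_k|\le C_\delta\sum_{j\ge k}\Bigl(\operatorname{Re}u+\frac j2\Bigr)^{-(d+1)/d}\qquad(n\ge k\ge0).\tag{3}$$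

*Proof.* If $X_{2\delta}=\emptyset$ there is nothing to prove. Otherwise the compact set $\overline{X_{2\delta}}\subset\{N^d\le\frac1{2\delta}\}$ is disjoint from the nonempty closed set $X\setminus X_\delta=\{\zeta\in X:N(\zeta)^d\ge\frac1\delta\}$; let $\epsilon_0>0$ be their distance. Choose $R_\delta\ge R'_\delta$ with $C_\delta R_\delta^{-1/d}\le\frac12$ and $C_\delta\sum_{j\ge0}(R_\delta+j/2)^{-(d+1)/d}<\epsilon_0$. The sum converges since $(d+1)/d>1$.

Suppose that for all $j\le n$, $F^j(z)=\kappa(u_j,\zeta_j)$ with $\zeta_j\in X_\delta$ and $\operatorname{Re}u_j\ge\operatorname{Re}u+\frac j2$; this is true for $n=0$. Lemma 5(b) gives $F^{n+1}(z)=\kappa(u_{n+1},\zeta_{n+1})$ with $\operatorname{Re}u_{n+1}\ge\operatorname{Re}u_n+1-\frac12\ge\operatorname{Re}u+\frac{n+1}2$, and $|\zeta_{j+1}-\zeta_j|\le C_\delta(\operatorname{Re}u+j/2)^{-(d+1)/d}$ for $j\le n$. Summing from $j=0$, $|\zeta_{n+1}-\zeta|<\epsilon_0$, so $\zeta_{n+1}\in X_\delta$. This completes the induction, and summing from $j=k$ gives (3). $\square$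

Now collect everything that eventually enters a controlled region. Let
$$U_\delta=\kappa(H_{R_\delta}\times X_{2\delta}),\qquad\Omega=\bigcup_{\delta>0}\bigcup_{n\ge0}F^{-n}(U_\delta).$$
This is open and nonempty, and $0\notin\Omega$ because $F(0)=0$ lies in no $U_\delta$. The following will be used repeatedly.
$$\begin{array}{l}\text{For compact }K\subset\Omega\text{ and all sufficiently small }\delta,\ F^n(K)\subset U_\delta\text{ for all }n\ge n(K,\delta);\\ \text{writing }F^n=\kappa(u_n,\zeta_n)\text{ on }K,\ \operatorname{Re}u_n\to\infty\text{ uniformly on }K.\end{array}\tag{4}$$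
Indeed, $K$ is covered by finitely many $F^{-n_i}(U_{\delta_i})$. If $z\in F^{-n_i}(U_{\delta_i})$ and $n\ge n_i$, then by Lemma 6 $F^n(z)=\kappa(u_n,\zeta_n)$ with $\zeta_n\in X_{\delta_i}$ and $\operatorname{Re}u_n\ge(n-n_i)/2$. If $\delta\le\frac12\min\delta_i$, then $X_{\delta_i}\subset X_{2\delta}$, and (4) follows.

Consequences. By definition $F^{-1}(\Omega)\subset\Omega$, and by (4) $F(\Omega)\subset\Omega$; so $F(\Omega)=\Omega$. Moreover $N(F^n)^d=N(\zeta_n)^d/|u_n|$, so $F^n\to0$ locally uniformly on $\Omega$.

The next lemma describes $\Omega$ without reference to the construction; this is how we shall recognize points of $\Omega$ later.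

**Lemma 7.** $\Omega=\{z\ne0:F^n(z)\to0,\ \liminf_n\rho(h(F^n(z)))>0\}$.

*Proof.* "$\subset$": by (4), $F^n(z)\in U_\delta$ for large $n$, and there $\rho\circ h=N(\zeta_n)^{-d}>2\delta$. "$\supset$": let $z_n=F^n(z)$ and $\rho(h(z_n))>3\delta$ for $n\ge n_0$, that is, $|f(z_n)|>3\delta N(z_n)^d$. Put $u_n=1/f(z_n)$. As $z_n\to0$, $|u_n|\to\infty$, and Lemma 5(a) gives $u_{n+1}=u_n+1+o(1)$. So $\operatorname{Re}u_n\to\infty$, and for large $n$ we have $z_n=\kappa(u_n,\zeta_n)$ with $N(\zeta_n)^d=|u_n|N(z_n)^d<1/(3\delta)$. Hence $\zeta_n\in X_{2\delta}$ and $z_n\in U_\delta$ for large $n$. $\square$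

Finally we recover the conserved quantity of Section 1 as a limit.

**Lemma 8.** On $\Omega$, $\Phi_n:=n^{1/d}\cdot F^n$ converges locally uniformly to a holomorphic $\Phi:\Omega\to X$ with $\Phi\circ F=\Phi$. If $F^n(z)=\kappa(u_n,\zeta_n)$ for large $n$, then $u_n/n\to1$ and $\zeta_n\to\Phi(z)$, locally uniformly in $z$. For $z=\kappa(u,\zeta)\in U_\delta$,
$$|\Phi(z)-\zeta|\le C_\delta\sum_{j\ge0}\Bigl(\operatorname{Re}u+\frac j2\Bigr)^{-(d+1)/d}.\tag{5}$$
Moreover $\Omega$ is connected, and $h\circ\Phi:\Omega\to\mathbb P^1\setminus Z$ is nonconstant.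

*Proof.* **Convergence.** Let $K\subset\Omega$ be compact and $\delta$ as in (4). By Lemma 5(b), $u_{n+1}-u_n\to1$ uniformly on $K$, so $u_n/n\to1$ uniformly. By (3), applied to the points $F^{n(K,\delta)}(z)\in U_\delta$, the sequence $\zeta_n$ is uniformly Cauchy on $K$ with values in $X_\delta$, so its limit has values in $X$. Since $F^n=u_n^{-1/d}\cdot\zeta_n$, we get $\Phi_n=(n/u_n)^{1/d}\cdot\zeta_n$, which has the same limit $\Phi$. From $\Phi_n\circ F=(\frac n{n+1})^{1/d}\cdot\Phi_{n+1}$ we obtain $\Phi\circ F=\Phi$. Estimate (5) is (3) with $k=0$, $n\to\infty$.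

**Connectedness.** Let $z,w\in\Omega$ and $\delta$ as in (4) for $K=\{z,w\}$. As $X$ is connected, the compact set $\overline{X_{2\delta}}$ lies in a connected compact subset of $X$ (finitely many closed coordinate discs joined by paths), hence in one component $X'$ of $X_{2\delta'}$ for some $\delta'<\delta$. For large $n$, by (4), $F^n(z)$ and $F^n(w)$ lie in $\kappa(H_{R_{\delta'}}\times X')$, a connected subset of $U_{\delta'}$. Its image under $F^{-n}$ is connected, lies in $\Omega$, and contains $z,w$.

**Nonconstancy.** $h(X)=\mathbb P^1\setminus Z$ is infinite, so pick $\zeta,\zeta'\in X$ with $h(\zeta)\ne h(\zeta')$, and $\delta$ with $\zeta,\zeta'\in X_{2\delta}$. By (5), $h(\Phi(\kappa(u,\zeta)))\to h(\zeta)$ and $h(\Phi(\kappa(u,\zeta')))\to h(\zeta')$ as $\operatorname{Re}u\to\infty$. $\square$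

## 7. The Fatou component containing $\Omega$

$\Omega$ is connected and lies in the Fatou set. Let $V$ be the Fatou component containing it.

**Proposition 9.** $V$ is invariant, $F^n\to0$ locally uniformly on $V$, and $0\in\overline V\setminus V$. So $V$ is attracting, and $\omega_F(V)=\{0\}$ shows that it is non-recurrent.

*Proof.* **Step 1: $F^n\to0$ on all of $V$.** Let $V'$ be the set of points of $V$ near which $F^n\to0$ uniformly; it is open and contains $\Omega$. Let $q\in V\cap\overline{V'}$ and take a ball $D\ni q$ in $V$, centered at $q$, on which $\{F^n\}$ is normal. Every subsequence has a further subsequence converging locally uniformly on $D$ to a holomorphic map or to infinity. Since $F^n\to0$ on the nonempty open set $D\cap V'$, infinity is excluded, and by the identity theorem the limit map is $0$. So $F^n\to0$ locally uniformly on $D$, and $q\in V'$. Thus $V'$ is open and closed in the connected set $V$, and $V'=V$.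

**Step 2: $0\notin V$.** Otherwise $F^n\to0$ uniformly near $0$, so $D(F^n)_0\to0$. But $D(F^n)_0=\mathrm{id}$.

**Step 3: invariance.** Normality of $\{F^{n+1}\}$ near $q$ is normality of $\{F^n\}$ near $F(q)$, so the automorphism $F$ permutes Fatou components. As $F(\Omega)=\Omega$, we have $F(V)=V$. Since orbits in $V$ stay in $V$ and tend to $0$, $0\in\overline V$. $\square$

## 8. Why $V$ is no larger than $\Omega$

**The first attempt.** To apply Picard's theorem to $V$ we must extend $h\circ\Phi=\lim h\circ F^n$ from $\Omega$ to $V$ with values in $\mathbb P^1\setminus Z$. On $V$ all iterates are defined and nonzero, so the maps $h\circ F^n$ are holomorphic on $V$, and Lemma 4 bounds their increments by $C_0N(F^n)^{d+1}$. If $\sum_nN(F^n)^{d+1}$ converges locally uniformly, the limit exists. On $\Omega$ we know $N(F^n)\sim\mathrm{const}\cdot n^{-1/d}$, and $n^{-(d+1)/d}$ is summable. But on $V\setminus\Omega$ we only know $N(F^n)\to0$, with no rate, and normality of $\{F^n\}$ says nothing about normality of $\{n^{1/d}\cdot F^n\}$.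

Condition (1) alone does not supply the rate. Take $\alpha=\beta=1$, $m=d+2$ and $f$ divisible by $y$. The germ $M(x,y)+(-x^{d+2},0)$ satisfies (1) and maps the line $y=0$ into itself by $t\mapsto t-t^{d+2}$, since $M=\mathrm{id}$ where $f=0$. For small $t_0>0$ put $w_n=t_n^{-(d+1)}$; then $w_{n+1}=w_n(1-1/w_n)^{-(d+1)}=w_n+(d+1)+O(1/w_n)$. So $w_n\sim(d+1)n$, the decay is only of order $n^{-1/(d+1)}$, and $\sum t_n^{d+1}=\sum1/w_n$ diverges.

**The way past.** There are two different exponents here: the rate on $\Omega$ is $n^{-1/d}$, but for the sum to converge any rate $n^{-c'}$ with $c'>\frac1{d+1}$ is enough. We turn the decay exponent into a plurisubharmonic function $u$ on $V$. Where $u<-\frac1{d+1}$, the first attempt works, and it will force $u\le-\frac1d$. So values between $-\frac1d$ and $-\frac1{d+1}$ are skipped, and a plurisubharmonic function cannot jump over a gap.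

**Facts about plurisubharmonic functions.** An upper semicontinuous $u:D\to[-\infty,\infty)$ on an open $D\subset\mathbb C^2$ is *psh* if it satisfies the sub-mean value inequality on all sufficiently small circles in complex lines; we allow $u\equiv-\infty$. For instance $\log|g|$ is psh for holomorphic $g$, and so is a maximum of two psh functions. Hence $\log N=\max(\frac1\alpha\log|x|,\frac1\beta\log|y|)$ is psh on $\mathbb C^2$, and it is continuous off $0$. Psh functions compose with holomorphic maps. We use these textbook facts.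

* (P1) If $(v_n)$ are psh and locally uniformly bounded above, the upper semicontinuous regularization $(\sup_nv_n)^*$ is psh. A decreasing limit of psh functions is psh.
* (P2) A psh function is subharmonic on $\mathbb R^4$, so its value at a point is at most its mean over small balls. In particular $u\le C$ almost everywhere implies $u\le C$ everywhere.
* (P3) A subharmonic function $\not\equiv-\infty$ on a connected open set lies in $W^{1,1}_{loc}$ (Riesz decomposition; the gradient of the Newtonian kernel is locally integrable).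
* (P4) Hartogs' lemma (Hörmander, *An Introduction to Complex Analysis in Several Variables*, Thm 1.6.13, valid for subharmonic functions in any dimension). Let $v_n$ be subharmonic and locally uniformly bounded above on an open set $D$, with $\limsup_nv_n\le C$ pointwise on $D$. Then for every compact $K\subset D$ and $\epsilon>0$, $v_n\le C+\epsilon$ on $K$ for all large $n$.

**Proposition 10.** $V=\Omega$.

*Proof.*

**Step 1: the decay exponent as a psh function.** For $n\ge2$ let
$$v_n=\frac{\log N(F^n)}{\log n}\quad\text{on }V.$$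
It is psh, and continuous and finite because $0\notin V=F^n(V)$. On each compact set $N(F^n)<1$, hence $v_n\le0$, for large $n$ by Proposition 9; so $(v_n)$ is locally uniformly bounded above. Let $u=\lim_{k\to\infty}\bigl(\sup_{n\ge k}v_n\bigr)^*$, a decreasing limit. By (P1) $u$ is psh (possibly $\equiv-\infty$); moreover $u\le0$ and $\limsup_nv_n\le u$ pointwise. On $\Omega$, $n^{1/d}N(F^n)=N(\Phi_n)\to N(\Phi)\in(0,\infty)$ locally uniformly, so $v_n\to-\frac1d$ locally uniformly and $u=-\frac1d$ on $\Omega$. In particular $u\not\equiv-\infty$.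

Let $V^*=\{u<-\frac1{d+1}\}$. It is open, since $u$ is upper semicontinuous, and contains $\Omega$. Let $G$ be the component of $V^*$ containing the connected set $\Omega$.

**Step 2: on $G$ the directions converge, and $u\le-\frac1d$.** Let $K\subset V^*$ be compact and $K'\subset V^*$ a compact neighborhood of $K$. By upper semicontinuity $u$ attains its maximum on $K'$, so there is a finite $C<-\frac1{d+1}$ with $\limsup v_n\le u\le C$ on $K'$. Hartogs' lemma on $\operatorname{int}K'$ gives $c'>\frac1{d+1}$ with $v_n\le-c'$, i.e. $N(F^n)\le n^{-c'}$, on $K$ for large $n$. By Lemma 4,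
$$d_{\mathbb P}(h\circ F^{n+1},h\circ F^n)\le C_0\,n^{-c'(d+1)}\quad\text{on }K\text{ for large }n,$$
which is summable. So $h\circ F^n$ converges locally uniformly on $G$ to a holomorphic map $\varphi:G\to\mathbb P^1$. On $\Omega$, $h\circ F^n=h\circ\Phi_n\to h\circ\Phi$ by invariance of $h$, so $\varphi=h\circ\Phi$ there: nonconstant and avoiding $Z$.

If $q\in G$ and $\varphi(q)\notin Z$, then $F^n(q)\to0$ and $\rho(h(F^n(q)))\to\rho(\varphi(q))>0$, so $q\in\Omega$ by Lemma 7. Hence $A:=G\setminus\Omega=\varphi^{-1}(Z)$. As $Z$ is finite and $\varphi$ is nonconstant on the connected set $G$, $A$ is a proper analytic subset of $G$, so it has measure zero. Thus $u=-\frac1d$ almost everywhere on $G$, and $u\le-\frac1d$ on $G$ by (P2).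

**Step 3: a psh function with a gap.** Other components of $V^*$ might carry values of $u$ in the gap; we raise $u$ there. Define
$$\tilde u=u\ \text{ on }G,\qquad\tilde u=\max\Bigl(u,-\frac1{d+1}\Bigr)\ \text{ on }V\setminus G .$$
We show that $\tilde u$ is psh on $V$. Upper semicontinuity is clear on the open set $G$. It holds at points of $V\setminus G$ because $\tilde u\le\max(u,-\frac1{d+1})$ everywhere, the right side is upper semicontinuous, and equality holds at points of $V\setminus G$. For the sub-mean value inequality at $q$ on small circles there are three cases. If $q\in G$, then $\tilde u=u$ near $q$. If $q\in V\setminus V^*$, then $u(q)\ge-\frac1{d+1}$, so $\tilde u(q)=u(q)$ is at most the mean of $u$, hence at most the mean of $\tilde u\ge u$. If $q\in V^*\setminus G$, then $q$ lies in another component of $V^*$, where $\tilde u\equiv-\frac1{d+1}$.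

By Step 2, $\tilde u\le-\frac1d$ on $G$, and $\tilde u\ge-\frac1{d+1}$ on $V\setminus G$. So $\tilde u$ takes no value in $(-\frac1d,-\frac1{d+1})$.

**Step 4: $G=V$.** If $\tilde u$ were continuous, this would be the intermediate value theorem. In general we use weak derivatives. By (P3), $\tilde u\in W^{1,1}_{loc}(V)$. Let $T(t)=\min(\max(t,-\frac1d),-\frac1{d+1})$. By the chain rule for truncations (Gilbarg–Trudinger, Lemma 7.6),
$$\nabla(T\circ\tilde u)=\mathbf 1_{\{-1/d<\tilde u<-1/(d+1)\}}\nabla\tilde u=0\quad\text{a.e.}$$
As $V$ is connected, $T\circ\tilde u$ is almost everywhere constant. It equals $-\frac1d$ on the nonempty open set $G$ and $-\frac1{d+1}$ on $V\setminus G$, so $V\setminus G$ has measure zero. Then $\tilde u\le-\frac1d$ almost everywhere, hence everywhere by (P2). But $\tilde u\ge-\frac1{d+1}>-\frac1d$ on $V\setminus G$, so $V\setminus G=\emptyset$.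

**Step 5: $A=\emptyset$.** Now $A=V\setminus\Omega=\varphi^{-1}(Z)$ is a proper analytic subset of $V=G$. It remains to exclude that $\varphi$ takes values in $Z$. First we show that the maps $\Phi_n=n^{1/d}\cdot F^n$ are locally uniformly bounded on $V$. On $\Omega$ this is Lemma 8. Let $q\in A$. As $Z$ is finite, near $q$ we have $A=\{a=0\}$, where $a$ is the difference of $\varphi$ and $\varphi(q)$ in a chart of $\mathbb P^1$, and $a\not\equiv0$ because $\varphi$ is nonconstant on $V$. Choose affine coordinates $(w_1,w_2)$ centered at $q$ with $a(\cdot,0)\not\equiv0$. Then choose $\epsilon>0$ small with $a(w_1,0)\neq0$ for $|w_1|=\epsilon$, and $\epsilon'>0$ small such that $a\ne0$ on $\{|w_1|=\epsilon,|w_2|\le\epsilon'\}$. This is a compact subset of $\Omega$, so $\Phi_n$ is uniformly bounded on it. By the maximum principle in $w_1$, applied to the components, $\Phi_n$ is uniformly bounded on $\{|w_1|\le\epsilon,|w_2|\le\epsilon'\}$.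

By Vitali's theorem $\Phi_n$ converges locally uniformly on the connected set $V$ to a holomorphic extension of $\Phi$, and $f\circ\Phi=1$ on $V$ by the identity theorem. So $\Phi\ne0$ on $V$, and $\varphi=\lim h\circ F^n=\lim h\circ\Phi_n=h\circ\Phi$ on $V$. Since $\rho(h(\Phi))=|f(\Phi)|/N(\Phi)^d>0$, $\varphi$ takes no value in $Z$. So $A=\emptyset$. $\square$

## 9. Picard's theorem on $V$

*Proof of the negative answers (Corollary C, except for the identification $V\cong\mathbb C\times X$).* Let $F$ be as in Corollary C, so $f=x^3+y^3$, $d=3$, $\alpha=\beta=1$. It has three distinct linear factors, hence is not a proper power, and (1) was checked in Section 4. By Propositions 9 and 10, $V=\Omega$ is a non-recurrent attracting invariant Fatou component, and by Lemma 8 $h\circ\Phi:V\to\mathbb P^1\setminus Z$ is holomorphic and nonconstant, where $Z$ has three points.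

If $V$ were biholomorphic to $\mathbb C^2$ or to $\mathbb C\times\mathbb C^*$, there would be a holomorphic covering $\mathbb C^2\to V$ (the identity, or the exponential in the second variable). Composing, we would get a nonconstant holomorphic map $\mathbb C^2\to\mathbb P^1\setminus\{3\text{ points}\}$. By Picard's theorem it is constant on every complex line, hence constant, a contradiction. So $V$ is biholomorphic to neither domain, and no conjugation as in the question exists. The identification $V\cong\mathbb C\times\{x^3+y^3=1\}$ is Theorem A, which we now finish. $\square$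

## 10. Translation coordinates on the fibers of $\Phi$

By now $V=\Omega$, and $\Phi:V\to X$ is $F$-invariant. We look for a second coordinate $\sigma$ with $\sigma\circ F=\sigma+1$: first over small discs in $X$, then globally.

**Step 1: coordinates $(u,\xi)$ near the end of the orbits.** Here we replace the coordinate $\zeta$, which $F$ moves a little, by the invariant $\xi=\Phi$. Around a given point of $X$ take a holomorphic chart $c$ whose image contains $\{|c|\le3\}$, and let $Y\Subset Y''\Subset Y'$ be the discs $|c|<1$, $|c|<2$, $|c|<3$. Fix $\delta$ with $\overline{Y'}\subset X_{2\delta}$. The right side of (5) tends to $0$ as $\operatorname{Re}u\to\infty$, uniformly in $\zeta\in X_{2\delta}$. The sets $\overline Y$ and $X\setminus Y''$ have positive distance, and so have $\overline{Y''}$ and $X\setminus Y'$; also $c$ is uniformly continuous on $\overline{Y'}$. So by (5) and Lemma 5(b), for $R\ge R_\delta$ large and $z=\kappa(u,\zeta)$ with $\operatorname{Re}u>R$, $\zeta\in X_{2\delta}$: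

* (a) $\Phi(z)\in Y$ implies $\zeta\in Y''$;
* (b) for $\zeta\in\overline{Y''}$, $\Phi(z)$ is in the chart domain and $|c(\Phi(z))-c(\zeta)|<1$;
* (c) $\zeta\in Y''$ implies $\zeta'\in Y'$ and $\operatorname{Re}u'\ge\operatorname{Re}u+\frac12$, where $F(z)=\kappa(u',\zeta')$.

Let $T_R=\{\kappa(u,\zeta):\operatorname{Re}u>R,\ \zeta\in X_{2\delta},\ \Phi(\kappa(u,\zeta))\in Y\}$, an open set, and let $(u,\xi)\in H_R\times Y$. By (a), solutions $\zeta\in X_{2\delta}$ of $\Phi(\kappa(u,\zeta))=\xi$ lie in $Y''$. By (b), on the circle $|c(\zeta)|=2$,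
$$|c(\Phi(\kappa(u,\zeta)))-c(\zeta)|<1<|c(\zeta)-c(\xi)|,$$
so by Rouché's theorem $c(\Phi(\kappa(u,\zeta)))-c(\xi)$ has exactly one zero in $Y''$, as $c(\zeta)-c(\xi)$ has. Hence $(\psi,\Phi):T_R\to H_R\times Y$ is a holomorphic bijection, so it is biholomorphic. By (a), (c) and $\Phi\circ F=\Phi$, $F(T_R)\subset T_R$. In these coordinates, by Lemma 5(b),
$$F(u,\xi)=(u+1+b(u,\xi),\xi),\qquad|b|\le C|u|^{-1/d}\le\tfrac12\quad(R\text{ large}).$$
For $\operatorname{Re}u>2R$ the closed disc of radius $\operatorname{Re}u/2$ about $u$ lies in $H_R$, and Cauchy's estimate on it gives $|\partial_ub|\le C_1(\operatorname{Re}u)^{-1-1/d}$, with $C_1$ independent of $R$.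

**Step 2: an Abel function on $H_{2R}\times Y$.** We compare two orbits in the same fiber. Let $u_n(u,\xi)$ be the first coordinate of the $n$-th iterate, so $\operatorname{Re}u_n\ge\operatorname{Re}u+\frac n2$. For $u,\tilde u\in H_{2R}$ put $D_n=u_n(u,\xi)-u_n(\tilde u,\xi)$. Then $D_{n+1}-D_n=b(u_n(u,\xi),\xi)-b(u_n(\tilde u,\xi),\xi)$. The segment between the two points lies in $\{\operatorname{Re}\ge2R+\frac n2\}$, so
$$|D_{n+1}-D_n|\le c_n|D_n|,\qquad c_n=C_1\Bigl(2R+\frac n2\Bigr)^{-1-1/d}.$$
Hence $|D_n|\le|D_0|\prod_{j<n}(1+c_j)$, and, telescoping $c_n\prod_{j<n}(1+c_j)=\prod_{j\le n}(1+c_j)-\prod_{j<n}(1+c_j)$,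
$$\sum_n|D_{n+1}-D_n|\le|D_0|\Bigl(\prod_n(1+c_n)-1\Bigr)\le\tfrac12|D_0|\qquad(R\text{ large}).$$
So $D_n$ converges locally uniformly, and $|\lim D_n-D_0|\le\frac12|D_0|$. With $u_*=2R+1$,
$$\sigma_0(u,\xi)=\lim_n\bigl(u_n(u,\xi)-u_n(u_*,\xi)\bigr)$$
is therefore holomorphic on $H_{2R}\times Y$, and
$$|\sigma_0(u,\xi)-\sigma_0(\tilde u,\xi)-(u-\tilde u)|\le\tfrac12|u-\tilde u|.\tag{6}$$
In particular $\sigma_0(\cdot,\xi)$ is injective. Since $b(u_n,\xi)\to0$, we have $u_{n+1}-u_n\to1$, which gives $\sigma_0\circ F=\sigma_0+1$.

**Step 3: extension to $\Phi^{-1}(Y)$.** Every orbit in $\Phi^{-1}(Y)$ eventually enters the domain of $\sigma_0$. Let $z\in\Phi^{-1}(Y)\subset V=\Omega$. By (4) and Lemma 8, $F^n(z)=\kappa(u_n,\zeta_n)$ with $\operatorname{Re}u_n\to\infty$ and $\zeta_n\to\Phi(z)\in Y$, locally uniformly, and $\Phi(F^n(z))=\Phi(z)\in Y$. So $F^n(z)\in T_{2R}$ for large $n$, locally uniformly in $z$, where $T_{2R}\subset T_R$ corresponds to $H_{2R}\times Y$. Define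
$$\sigma_Y(z)=\sigma_0(F^n(z))-n\qquad(n\text{ large}).$$
This is independent of $n$, holomorphic on $\Phi^{-1}(Y)$, and $\sigma_Y\circ F=\sigma_Y+1$.

**Step 4: $(\sigma_Y,\Phi):\Phi^{-1}(Y)\to\mathbb C\times Y$ is biholomorphic.** *Injective:* if two points have the same image, push them forward by $F^n$ into $T_{2R}$. There they have the same $\xi$ and the same $\sigma_0$, hence coincide by (6). *Surjective:* let $(s,\xi)\in\mathbb C\times Y$, $r=2|s|+1$, $u^\circ=u_n(u_*,\xi)$. As $\sigma_0(u_*,\xi)=0$, we have $\sigma_0(u^\circ,\xi)=n$. For $n$ large the closed disc of radius $r$ about $u^\circ$ lies in $H_{2R}$. On its boundary, by (6),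
$$\bigl|(\sigma_0(u,\xi)-n-s)-(u-u^\circ-s)\bigr|\le\tfrac r2=|s|+\tfrac12<|s|+1=r-|s|\le|u-u^\circ-s|.$$
Since $u-u^\circ-s$ has a zero in the disc, Rouché's theorem gives some $u$ in the disc with $\sigma_0(u,\xi)=n+s$. The image under $F^{-n}$ of the corresponding point of $T_{2R}$ lies in $\Phi^{-1}(Y)$ and is mapped to $(s,\xi)$.

So $(\sigma_Y,\Phi)$ is a biholomorphism conjugating $F$ to $(s,\xi)\mapsto(s+1,\xi)$.

**Step 5: gluing.** Cover $X$ by such discs $Y_i$. For $\xi\in Y_i\cap Y_j$ the change of coordinate from $\sigma_{Y_j}$ to $\sigma_{Y_i}$ on $\Phi^{-1}(\xi)$ is a holomorphic bijection of $\mathbb C$, hence affine, $s\mapsto As+B$. It commutes with $s\mapsto s+1$, which forces $A=1$. So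
$$\sigma_{Y_i}-\sigma_{Y_j}=B_{ij}\circ\Phi,$$
where $B_{ij}$ is holomorphic on $Y_i\cap Y_j$ (evaluate $\sigma_{Y_i}$ at the points with $\sigma_{Y_j}=0$), and the $B_{ij}$ form a cocycle. As $X$ is a noncompact Riemann surface, $H^1(X,\mathcal O)=0$, so $B_{ij}=b_i-b_j$ with $b_i\in\mathcal O(Y_i)$. Then $\sigma:=\sigma_{Y_i}-b_i\circ\Phi$ is globally defined on $V$. Over $Y_i$ the map $(\sigma,\Phi)$ is $(\sigma_{Y_i},\Phi)$ followed by the shear $(s,\xi)\mapsto(s-b_i(\xi),\xi)$. So $(\sigma,\Phi):V\to\mathbb C\times X$ is a biholomorphism conjugating $F|_V$ to $(s,\xi)\mapsto(s+1,\xi)$. With Lemma 3 and Propositions 9 and 10 this proves Theorem A, and with Section 9 it completes Corollary C. $\square$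

## 11. Free fundamental groups and uncountably many types

*Proof of Corollary D(i).* Take $f=y^2-x^{r+1}$. For $r$ even its weights are $(\alpha,\beta)=(2,r+1)$ with $d=2(r+1)$; for $r$ odd they are $(1,\frac{r+1}2)$ with $d=r+1$. In both cases the weights are coprime. For $r$ even $f$ is irreducible; for $r$ odd it is the product of the two distinct irreducible factors $y\mp x^{(r+1)/2}$. So it is not a proper power. Then $X=\{y^2=x^{r+1}+1\}$ is connected (Lemma 3), and it is a double cover of $\mathbb C$ branched over the $r+1$ zeros of $x^{r+1}+1$. So $\chi(X)=2-(r+1)=1-r$. The fundamental group of a connected noncompact surface of finite type is free, of rank $1-\chi$; here the rank is $r$. By Theorems A and B, $V\cong\mathbb C\times X$ occurs, and $\pi_1(V)=\pi_1(X)$. $\square$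

For $r=0$ the curve $y^2=x+1$ is $\mathbb C$ and $V\cong\mathbb C^2$; for $r=1$ the curve $(y-x)(y+x)=1$ is $\mathbb C^*$ and $V\cong\mathbb C\times\mathbb C^*$. For $r\ge2$ the rank of $\pi_1$ distinguishes $V$ from both.

*Proof of Corollary D(ii).* Call a Riemann surface hyperbolic if its universal cover is the disc.

**Step 1: the factor $X$ can be read off from $\mathbb C\times X$.** Let $X,X'$ be hyperbolic and $\Theta:\mathbb C\times X\to\mathbb C\times X'$ biholomorphic. For fixed $\xi$ the map $s\mapsto\mathrm{pr}_2\Theta(s,\xi)$ from $\mathbb C$ to $X'$ lifts to the disc, so it is constant by Liouville's theorem. Hence there is a holomorphic $\theta:X\to X'$ with $\mathrm{pr}_2\circ\Theta=\theta\circ\mathrm{pr}_2$. The same for $\Theta^{-1}$ gives the inverse of $\theta$. So $X\cong X'$.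

**Step 2: a family of curves.** For $c\ne0,1$ take $f_c=xy(x-y)(x-cy)$ with $\alpha=\beta=1$, $d=4$, and $X_c=\{f_c=1\}$. The four linear factors are distinct, so $f_c$ is not a proper power and the projective quartic $\bar X_c=\{w^4=f_c(x,y)\}$ is smooth: a singular point would have $w=0$ and $\partial_xf_c=\partial_yf_c=0$, giving a multiple factor. It has genus $3$, and $\bar X_c\setminus X_c$ consists of the $4$ points with $w=0$. So $X_c$ is hyperbolic.

**Step 3: each isomorphism class contains only finitely many $X_{c'}$.** A biholomorphism $X_c\cong X_{c'}$ maps ends to ends and extends over the punctures by the removable singularity theorem, so $\bar X_c\cong\bar X_{c'}$. The automorphism $w\mapsto iw$ exhibits $\bar X_{c'}$ as a cyclic $4$-fold cover of $\mathbb P^1$, via $[x:y]$, branched exactly over $\{0,1,\infty,c'\}$. Transporting it by the isomorphism, we obtain a cyclic subgroup of order $4$ of $\operatorname{Aut}(\bar X_c)$ with quotient $\mathbb P^1$ and branch set Möbius equivalent to $\{0,1,\infty,c'\}$. Now $\operatorname{Aut}(\bar X_c)$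 is finite, because the genus is at least $2$. So it has finitely many cyclic subgroups of order $4$, and for each one with quotient $\mathbb P^1$ the branch set is determined up to Möbius transformations. Hence $\{0,1,\infty,c'\}$ is Möbius equivalent to one of finitely many sets. Each of these allows at most six values of $c'$, namely the cross-ratios of its four points in all orders.

**Step 4: conclusion.** The uncountably many parameters $c'$ fall into finite isomorphism classes, so there are uncountably many pairwise non-isomorphic $X_c$. By Step 1 the surfaces $\mathbb C\times X_c$ give uncountably many biholomorphic types. By Theorems A and B each occurs as a non-recurrent attracting invariant Fatou component of an automorphism of $\mathbb C^2$. $\square$
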